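# Nondegenerate vertex algebras that embed into no simple vertex algebra

All vector spaces are over $\mathbb C$ and all vertex algebras are nonzero. We write $Y(v,x)=\sum_{n\in\mathbb Z}v_nx^{-n-1}$ and $Dv=v_{-2}\mathbf 1$.

## 1. Integral domains, fields, and the guess "yes"

An integral domain embeds into a field. A field is a simple commutative associative algebra, and it is irreducible as a module over itself. Etingof and Kazhdan introduced a condition on vertex algebras, nondegeneracy, that behaves like "no zero divisors". So one expects the following, which is a conjecture in Haisheng Li, "Constructing quantum vertex algebras", arXiv:math/0505293 (2005).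

**Conjecture.** Every nondegenerate vertex algebra can be embedded into a simple (irreducible) vertex algebra.

By the analogy, the first guess is that this is true. Let us make the words precise and test the guess.

**Definition (ideals).** A left ideal of $V$ is a subspace $I$ with $u_nI\subset I$ for all $u\in V$, $n\in\mathbb Z$; this is the same as a $V$-submodule of $V$. A two-sided ideal satisfies in addition $a_nu\in I$ for all $a\in I$, $u\in V$, $n\in\mathbb Z$. A nonzero $W$ is *simple* if its only two-sided ideals are $0$ and $W$, and *irreducible* if its only left ideals are $0$ and $W$.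

Irreducible implies simple. In the conjecture, "simple (irreducible)" is read as: irreducible, hence also simple. An *embedding* $V\to W$ is an injective linear map $\phi$ with $\phi(\mathbf 1)=\mathbf 1$ and $\phi(u_nv)=\phi(u)_n\phi(v)$.

**Definition (nondegenerate).** $V$ is nondegenerate if for every $n\ge1$ the linear map
$$Z_n: V^{\otimes n}\otimes\mathbb C((x_1))\cdots((x_n))\to V((x_1))\cdots((x_n)),\qquad v^{(1)}\otimes\cdots\otimes v^{(n)}\otimes f\mapsto f\,Y(v^{(1)},x_1)\cdots Y(v^{(n)},x_n)\mathbf 1$$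
is injective.

Here $E=\mathbb C((x_1))\cdots((x_n))$ is a field. For instance, $\mathbb C((x_1))((x_2))$ consists of Laurent series in $x_2$ whose coefficients are Laurent series in $x_1$, so $(x_1-x_2)^{-1}$ is expanded in nonnegative powers of $x_2$. The space $V((x_1))\cdots((x_n))$ is an $E$-vector space and $Z_n$ is $E$-linear.

For $n=1$ the condition is automatic: $Z_1(v\otimes f)=f e^{xD}v$, and $e^{xD}$ is invertible on $V((x))\supset V\otimes\mathbb C((x))$. The content is in $n\ge2$.

**Textbook facts.** We use locality (for all $u,v$ there is $k\ge 0$ with $(x-z)^k[Y(u,x),Y(v,z)]=0$), the relations $[D,Y(v,x)]=Y(Dv,x)=\partial_xY(v,x)$, skew-symmetry $Y(u,x)v=e^{xD}Y(v,-x)u$, and the Borcherds identity, valid for all $l,m,n\in\mathbb Z$: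
$$\sum_{i\ge0}\binom mi(u_{l+i}v)_{m+n-i}w=\sum_{i\ge0}(-1)^i\binom li\Big(u_{m+l-i}v_{n+i}w-(-1)^lv_{n+l-i}u_{m+i}w\Big).\tag{1}$$
Two special cases are $l=0$, the commutator formula, and $m=0$, $l=-k$, the iterate formula:
$$[u_m,v_n]=\sum_{i\ge0}\binom mi(u_iv)_{m+n-i},\tag{2}$$
$$(u_{-k}v)_nw=\sum_{i\ge0}(-1)^i\binom{-k}i\Big(u_{-k-i}v_{n+i}w-(-1)^kv_{n-k-i}u_iw\Big).\tag{3}$$

**Commutative vertex algebras.** A commutative associative unital algebra $A$ with a derivation $D$ is a vertex algebra via $Y(a,x)b=(e^{xD}a)b$. Conversely, the vertex algebras with $u_nv=0$ for all $u,v$ and all $n\ge0$ are exactly these, with product $u_{-1}v$. Left ideals are the ideals of the ring $A$, and two-sided ideals are the $D$-stable ideals. For example, $\mathbb C[t]$ with $D=d/dt$ is simple (a nonzero $D$-stable ideal contains a nonzero constant, by differentiating) but not irreducible (the ideal $(t)$ is a left ideal). On a commutative vertex algebra,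
$$Z_n(a_1\otimes\cdots\otimes a_n\otimes f)=f\prod_{a=1}^n e^{x_aD}a_a .\tag{4}$$

## 2. Four commutative tests

**$\mathbb C$.** Here $Z_n$ is the identity of $E$. It is nondegenerate and irreducible, and the guess holds.

**$\mathbb C[t]$ with $D=d/dt$.** By (4), $t\otimes1\otimes 1\mapsto t+x_1$ and $1\otimes t\otimes 1\mapsto t+x_2$, so the nonzero element $t\otimes1\otimes1-1\otimes t\otimes1-1\otimes1\otimes(x_1-x_2)$ is killed by $Z_2$. This algebra is degenerate. An integral domain need not be nondegenerate, and the test does not apply.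

**Differential polynomials.** Let $R=\mathbb C[y_0,y_1,\dots]$ with the derivation $Dy_k=(k+1)y_{k+1}$, and put $y(x)=\sum_{k\ge0}y_kx^k$. Since $D^ky_0=k!\,y_k$, we have $y(x)=e^{xD}y_0$, so $Dy(x)=\partial_xy(x)$ and $e^{tD}y(x)=y(x+t)$. Let us check by hand that $Z_n$ is injective on elements linear in the $y_k$. Such an element is $X=\sum_{a,k}(1\otimes\cdots\otimes y_k\otimes\cdots\otimes1)\otimes f_{a,k}$, with $y_k$ in slot $a$, and $Z_n(X)=\sum_{a,k}f_{a,k}\,y^{(k)}(x_a)/k!$. A polynomial $h(z)=\sum_jh_jz^j$ with $h_j\in\mathbb C[x_1,\dots,x_n]$ defines a functional $y_j\mapsto h_j$, and it sends $y^{(k)}(x_a)/k!$ to $h^{(k)}(x_a)/k!$. If $X\ne0$, pick a slot $a$ with some $f_{a,k}\neq0$, let $d^*$ be the largest such $k$ for this $a$, let $K$ exceed every index $k$ that occurs, and take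
$$h(z)=(z-x_a)^{d^*}\prod_{b\ne a}(z-x_b)^K.$$
Then $h^{(k)}(x_b)=0$ for $b\ne a$, $k<K$. Also $h^{(k)}(x_a)/k!$ is $0$ for $k<d^*$ and $\prod_{b\ne a}(x_a-x_b)^K$ for $k=d^*$. So the functional sends $Z_n(X)$ to $f_{a,d^*}\prod_{b\ne a}(x_a-x_b)^K\ne0$. This is Hermite interpolation: $h$ sees one slot and one order, and nothing else survives. We will use it again in full strength; Proposition 7 below shows that $R$ is nondegenerate.

Now $R$ is a domain, $D$ extends to its fraction field, and a differential field is an irreducible commutative vertex algebra. So the guess holds for $R$. The same argument covers every commutative vertex algebra whose ring is a domain.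

**A nilpotent generator.** The fraction-field approach would settle the commutative case if nondegenerate implied "domain". It does not. Nondegeneracy says that $(e^{x_1D}a)(e^{x_2D}b)\neq0$ for nonzero $a,b$ and *independent* variables; the product $ab$, where $x_1=x_2=0$, may vanish. A natural source of such examples is lattice vertex algebras.

Let $N\ge2$ be even and let $W=V_{\mathbb Z\alpha}$ with $(\alpha,\alpha)=N$ and trivial cocycle. Thus $W=\bigoplus_{n\in\mathbb Z}S e^{n\alpha}$ with $S=\mathbb C[\alpha(-1),\alpha(-2),\dots]$. For $n\ge1$, $\alpha(n)$ acts as $nN\,\partial/\partial\alpha(-n)$; $\alpha(0)=nN$ on $Se^{n\alpha}$; the $\alpha(n)$ are the modes of $\alpha(-1)\mathbf 1$; and for $\beta\in\mathbb Z\alpha$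
$$Y(e^\beta,x)=\exp\Big(\sum_{n\ge1}\tfrac{\beta(-n)}nx^n\Big)\exp\Big(-\sum_{n\ge1}\tfrac{\beta(n)}nx^{-n}\Big)e^\beta x^{\beta(0)}.$$

*$W$ is irreducible* (Dong, *J. Algebra* 161 (1993)). The argument is short. Let $I\neq0$ be a left ideal. The operator $\alpha(0)$ has distinct eigenvalues on the summands, so $I\cap Se^{n\alpha}\ne0$ for some $n$. Applying the derivatives $\alpha(j)$, $j\ge1$, we reach $e^{n\alpha}\in I$. The lowest coefficient of $Y(e^{-n\alpha},x)e^{n\alpha}=x^{-n^2N}\exp(-n\sum_j\alpha(-j)x^j/j)\mathbf 1$ is $\mathbf 1$. So $\mathbf 1\in I$, and $v=v_{-1}\mathbf 1\in I$ for all $v$.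

*Products of $b=e^\alpha$.* Write $\mathcal E^-(x),\mathcal E^+(x)$ for the two exponentials with $\beta=\alpha$. Since $[\alpha(n),\alpha(-n)]=nN$,
$$\mathcal E^+(x_1)\mathcal E^-(x_2)=\exp\Big(-N\sum_{n\ge1}\tfrac1n(x_2/x_1)^n\Big)\mathcal E^-(x_2)\mathcal E^+(x_1)=(1-x_2/x_1)^N\mathcal E^-(x_2)\mathcal E^+(x_1),$$
and $x_1^{\alpha(0)}e^\alpha=x_1^Ne^\alpha x_1^{\alpha(0)}$. Moving each $\mathcal E^+(x_i)x_i^{\alpha(0)}$ to the right past the factors with index $j>i$ produces $\prod_{j>i}(x_i-x_j)^N$, and on $\mathbf 1$ these operators act as the identity. Hence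
$$Y(b,x_1)\cdots Y(b,x_m)\mathbf 1=\prod_{i<j}(x_i-x_j)^N\exp\Big(\sum_{n\ge1}\tfrac{\alpha(-n)}n(x_1^n+\dots+x_m^n)\Big)e^{m\alpha}.\tag{5}$$
For $m=2$, $x_2=0$ this is $Y(b,x)b=x^N\exp(\cdots)e^{2\alpha}$. So $b_nb=0$ for all $n\ge0$, and since $N\ge2$ also $b_{-1}b=0$.

The subalgebra generated by such a $b$ is commutative; we prove this now, since it is used twice.

**Lemma 4.** Let $W$ be a vertex algebra and $b\in W$ with $b_nb=0$ for all $n\ge0$. Then all modes $b_n$ commute, the vertex subalgebra $C$ generated by $b$ is commutative, and $y_{k_1}\cdots y_{k_m}\mapsto b_{-k_1-1}\cdots b_{-k_m-1}\mathbf 1$ is a surjective vertex algebra homomorphism $R\to C$. It sends $y(x_1)\cdots y(x_m)$ to $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$.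

*Proof.* By (2) the $b_n$ commute. Let $C$ be the span of the vectors $b_{-k_1-1}\cdots b_{-k_m-1}\mathbf 1$, $k_i\ge0$. As $b_n\mathbf 1=0$ for $n\ge0$, each $b_n$ with $n\ge0$ kills $C$. We claim that for $u,v\in C$ we have $u_nv\in C$, and $u_nv=0$ for $n\ge0$. Use induction on the number of factors in $u$, the case $u=\mathbf 1$ being clear. If $u=b_{-k-1}w$, then in (3) the terms with $b_iv$, $i\ge0$, vanish, so
$$u_nv=\sum_{i\ge0}(-1)^i\binom{-k-1}ib_{-k-1-i}w_{n+i}v,$$
which lies in $C$, and is $0$ for $n\ge0$, by induction. So $C$ is a commutative vertex algebra, clearly the one generated by $b$. For $n=-1$ only $i=0$ survives: $(b_{-k-1}w)_{-1}v=b_{-k-1}(w_{-1}v)$. Hence in the ring $C$ the vector $b_{-k_1-1}\cdots b_{-k_m-1}\mathbf 1$ is the product of the elements $b_{-k_i-1}\mathbf 1=D^{k_i}b/k_i!$. The map is therefore the differential algebra homomorphism with $y_0\mapsto b$. The last statement holds since $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1=\sum b_{-k_1-1}\cdots b_{-k_m-1}\mathbf 1\,x_1^{k_1}\cdots x_m^{k_m}$, the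 nonnegative modes dropping out. $\square$

So for $N\ge 2$ the commutative vertex algebra generated by $e^\alpha$ contains $b\ne0$ with $b^2=0$, and it will turn out to be nondegenerate (Section 6). No field contains it, so the fraction-field approach stops here. Yet it sits inside the irreducible vertex algebra $V_{\mathbb Z\alpha}$, which is not commutative. So the guess survives this test too, and nilpotent elements by themselves obstruct nothing.

What formula (5) offers instead is a number to watch: the degree in the $x_i$ at which $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$ begins.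

**Definition (the order $o_m$).** Let $b\in W$ satisfy $b_nb=0$ for $n\ge0$. For $w\in W$ choose $r\ge0$ with $b_nw=0$ for $n\ge r$. Since the $b_n$ commute, $b_{n_1}\cdots b_{n_m}w=0$ as soon as one $n_i\ge r$, so $Y(b,x_1)\cdots Y(b,x_m)w\in(x_1\cdots x_m)^{-r}W[[x_1,\dots,x_m]]$. Let $o_m(w)\in\mathbb Z\cup\{\infty\}$ be the least total degree of a monomial occurring in this series, with $o_m(w)=\infty$ if the series is $0$.

In $R$ with $b=y_0$ we have $o_m(\mathbf 1)=0$, because $y_0^m\ne0$. For $b=e^\alpha$, the lowest term of (5) is $\prod_{i<j}(x_i-x_j)^Ne^{m\alpha}$, so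
$$o_m(\mathbf 1)=N\frac{m(m-1)}2.\tag{6}$$
Growth of order $m^2$ does occur inside irreducible vertex algebras, with any even $N\geq 2$ in front. The next section shows that faster growth does not.

## 3. At most quadratic growth in a simple vertex algebra

Here are the three results. The first says that the guess is wrong.

**Theorem 1.** There is a nondegenerate commutative vertex algebra $A$ and $0\ne y\in A$ such that every vertex algebra homomorphism from $A$ to a simple vertex algebra kills $y$. Hence $A$ embeds into no simple (a fortiori no irreducible) vertex algebra.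

**Theorem 2.** Let $W$ be simple and $0\ne b\in W$ with $b_nb=0$ for all $n\ge0$. Then there are constants $k,c\ge0$ with
$$o_m(\mathbf 1)\le k\frac{m(m-1)}2+cm\qquad\text{for all }m\ge0.\tag{7}$$
Quadratic growth is attained: for every even $N\ge2$ there is an irreducible $W$ and $b$ as above with $o_m(\mathbf 1)=N\frac{m(m-1)}2$.

**Theorem 3.** (a) Every nondegenerate vertex algebra $U$ embeds into a nondegenerate vertex algebra that embeds into no simple vertex algebra, namely $U\otimes A$.
(b) For every $c\in\mathbb C$ there is a nondegenerate vertex operator algebra $V=\bigoplus_{n\ge0}V_{(n)}$ of central charge $c$, with $V_{(0)}=\mathbb C\mathbf 1$ and $\dim V_{(n)}<\infty$, that embeds into no simple vertex algebra.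

In particular the conjecture is false, even when "irreducible" is weakened to "simple". The second half of Theorem 2 was proved in Section 2. For the bound (7), the mechanism is this. In a simple $W$, the vacuum can be written as a finite sum of vectors $u_nD^jb$. To compute $Y(b,x_1)\cdots Y(b,x_m)$ on such a vector we move $m$ operators past one $u$. Locality makes each crossing cost at most a fixed $k$ in degree, so the total cost is linear in $m$. This compares $o_m(\mathbf 1)$ with $o_{m+1}(\mathbf 1)$, and summing linear costs gives a quadratic bound. The constants depend on $W$ and $b$, so finitely many values of $m$ can never give a contradiction; only the growth in $m$ can.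

**Lemma 5.** The two-sided ideal of $W$ generated by $w$ is $I=\mathrm{span}\{u_nD^jw:u\in W,\ n\in\mathbb Z,\ j\ge0\}$.

*Proof.* The ideal contains $Dw=w_{-2}\mathbf 1$, hence all $D^jw$ and all $u_nD^jw$. For the converse we show that $I$ is a two-sided ideal containing $w$.

First, for each $w'\in W$ the space $S(w')=\mathrm{span}\{u_nw':u\in W,n\in\mathbb Z\}$ is a left ideal. Given $u,v$, choose $k$ with $u_iw'=0$ for $i\ge k$. In (1) with $m=k$ and $w=w'$ the terms containing $u_{k+i}w'$ vanish, so for all $l,n$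
$$\sum_{i\ge0}(-1)^i\binom liu_{k+l-i}v_{n+i}w'=\sum_{i\ge0}\binom ki(u_{l+i}v)_{k+n-i}w'\in S(w').$$
We show $u_{k+l}v_nw'\in S(w')$ for all $l$, by downward induction on $n$. For $n\gg0$ we have $v_nw'=0$. If the claim holds for all larger $n$ and all $l$, then the terms with $i\ge1$ on the left lie in $S(w')$, hence so does the term $i=0$, which is $u_{k+l}v_nw'$.

So $I=\sum_jS(D^jw)$ is a left ideal. It is $D$-stable, because $D(u_nw')=-nu_{n-1}w'+u_nDw'$. A $D$-stable left ideal is two-sided: by skew-symmetry, the coefficients of $Y(a,x)u=e^{xD}Y(u,-x)a$ lie in $I$ for $a\in I$. Finally $w=\mathbf 1_{-1}w\in I$. $\square$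

**Lemma 6.** Let $b_nb=0$ for all $n\ge0$ and let $v$ lie in the two-sided ideal generated by $w$. There are $k,c\ge0$, independent of $m$, with $o_m(v)\ge o_m(w)-km-c$ for all $m\ge0$.

*Proof.* **Step 1: reduce to one vector $u_nw'$.** By Lemma 5, $v$ is a finite sum of vectors $u_nD^jw$. The order $o_m$ of a sum is at least the minimum of the orders, and we may take the maxima of the finitely many constants. From $[D,Y(b,x)]=\partial_xY(b,x)$ we get
$$Y(b,x_1)\cdots Y(b,x_m)Dw=\Big(D-\sum_i\partial_{x_i}\Big)Y(b,x_1)\cdots Y(b,x_m)w.$$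
Here $D$ acts on coefficients and each $\partial_{x_i}$ lowers the degree by one, so $o_m(Dw)\ge o_m(w)-1$ and $o_m(D^jw)\ge o_m(w)-j$. So it suffices to show, for given $u,n,w'$, that $o_m(u_nw')\ge o_m(w')-km-c$ with $k,c$ independent of $m$.

**Step 2: clear denominators.** Choose $k\ge0$ with $(x-z)^k[Y(b,x),Y(u,z)]=0$, and $q\ge0$ with $Y(u,z)w'\in z^{-q}W[[z]]$. Put
$$B=\prod_i(x_i-z)^k\,Y(b,x_1)\cdots Y(b,x_m)Y(u,z)w'=\prod_i(x_i-z)^k\,Y(u,z)Y(b,x_1)\cdots Y(b,x_m)w'.$$
The two are equal because $Y(u,z)$ passes $Y(b,x_m)$, then $Y(b,x_{m-1})$, and so on, using one factor $(x_i-z)^k$ each time. The first expression shows $B\in W((x_1))\cdots((x_m))((z))$, with only powers $z^s$, $s\ge-q$. In the second, $Y(b,x_1)\cdots Y(b,x_m)w'$ has only monomials of $x$-degree $\ge o_m(w')$; applying $Y(u,z)$ to its coefficients does not change $x$-degrees, and multiplying by a polynomial in $x_i,z$ does not lower them. So $B=\sum_{s\ge-q}B_s(x)z^s$, where all monomials of each $B_s$ have degree $\ge o_m(w')$.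

**Step 3: divide again.** The space $W((x_1))\cdots((x_m))((z))$ is a vector space over the field $\mathbb C((x_1))\cdots((x_m))((z))$, so there $Y(b,x_1)\cdots Y(b,x_m)Y(u,z)w'=\prod_i(x_i-z)^{-k}B$, with $(x_i-z)^{-k}=x_i^{-k}(1-z/x_i)^{-k}$ expanded in nonnegative powers of $z$. Write $\prod_i(x_i-z)^{-k}=\sum_{e\ge0}c_e(x)z^e$; each $c_e$ is a Laurent polynomial, homogeneous of degree $-km-e$. Taking the coefficient of $z^{-n-1}$,
$$Y(b,x_1)\cdots Y(b,x_m)u_nw'=\sum_{s=-q}^{-n-1}c_{-n-1-s}(x)B_s(x)$$
(an empty sum is $0$). Here $0\le e=-n-1-s\le q-n-1$, so every monomial has degree at least $o_m(w')-km-\max(q-n-1,0)$. Neither $k$ nor $q$ depends on $m$. $\square$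

**Proof of the bound (7).** Put $e_m=o_m(\mathbf 1)$, so $e_0=0$. Since $b_n\mathbf 1=0$ for $n\ge0$, the series $Y(b,x_1)\cdots Y(b,x_{m+1})\mathbf 1$ lies in $W[[x_1,\dots,x_{m+1}]]$, and setting $x_{m+1}=0$ gives $Y(b,x_1)\cdots Y(b,x_m)b$. Setting a variable to zero only removes monomials, so $o_m(b)\ge e_{m+1}$. As $W$ is simple and $b\ne0$, the ideal generated by $b$ contains $\mathbf 1$. Lemma 6 with $w=b$, $v=\mathbf 1$ gives $e_m\ge o_m(b)-km-c\ge e_{m+1}-km-c$, that is,
$$e_{m+1}\le e_m+km+c\qquad(m\ge0).$$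
By induction every $e_m$ is finite and $e_m\le k\frac{m(m-1)}2+cm$. $\square$

## 4. The algebras $A(p)$: prescribed vanishing on diagonals

We now need a nondegenerate commutative vertex algebra with a generator $y_0$ such that $y(x_1)\cdots y(x_m)$ begins in degree at least $m^3$. A quotient $R/J$ is described by the functionals that vanish on $J$, and functionals on degree-$m$ monomials are symmetric polynomials in $m$ variables.

A first attempt is to allow only symmetric polynomials of degree $\ge m^3$. This fails at once: the space is not stable under $T=\sum_i\partial_{z_i}$, which lowers degrees (for $m=2$, $T(z_1^8+z_2^8)=8(z_1^7+z_2^7)$), and stability under $T$ is what makes $J$ stable under $D$. The conditions must be translation invariant, so they should be vanishing conditions along diagonals. Divisibility by $\prod_{i<j}(z_i-z_j)^N$ is translation invariant, but it allows degree $N\frac{m(m-1)}2$, which is only quadratic. So we also impose conditions on the larger diagonals, where many points collide at once.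

**Notation.** Give $y_k\in R$ charge $1$ and weight $k$; let $R_m$ and $R_{m,d}$ be the graded pieces. Let $P_m=\mathbb C[z_1,\dots,z_m]^{S_m}$. For $f\in P_m$ let $\varphi_f:R_m\to\mathbb C$ send $y_{k_1}\cdots y_{k_m}$ to the coefficient of $z_1^{k_1}\cdots z_m^{k_m}$ in $f$; this is well defined because $f$ is symmetric. Equivalently,
$$\varphi_f\big(y(z_1)\cdots y(z_m)\big)=f(z_1,\dots,z_m)\quad\text{coefficientwise.}\tag{8}$$
Since $R_{m,d}$ is finite-dimensional with a basis of monomials, $f\mapsto\varphi_f$ identifies $P_{m,d}$ with the dual of $R_{m,d}$.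

**Definition ($F_m$).** Let $p:\{1,2,\dots\}\to\mathbb Z_{\ge0}$ with $p(1)=0$. For nonempty $S\subset\{1,\dots,m\}$ let $I_S\subset\mathbb C[z_1,\dots,z_m]$ be the ideal generated by all $z_i-z_j$ with $i,j\in S$ (and $I_S^0$ is the whole ring). Put $F_0=\mathbb C$ and
$$F_m=\{f\in P_m:\ f\in I_S^{p(|S|)}\text{ for all nonempty }S\subset\{1,\dots,m\}\}.$$

*Example.* Let $p(m)=m^3$ for $m\ge2$. Then $F_1=\mathbb C[z_1]$ and $F_2=(z_1-z_2)^8P_2$. For $m=3$ one also needs $f\in I_{\{1,2,3\}}^{27}$. The polynomial $\prod_{i<j}(z_i-z_j)^8\cdot(z_1+z_2-2z_3)(z_2+z_3-2z_1)(z_3+z_1-2z_2)$ is symmetric, divisible by each $(z_i-z_j)^8$, and a product of $24+3=27$ elements of $I_{\{1,2,3\}}$. So it lies in $F_3$.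

**Four properties.**

**(F1)** *$F_m$ is graded by degree and stable under $T=\sum_i\partial_{z_i}$.* The ideals $I_S^q$ are homogeneous. The derivation $T$ kills every $z_i-z_j$, so it preserves $I_S^q$, and it preserves symmetry.

**(F2)** *If $f\in F_{m+r}$ is expanded in monomials in $z_{m+1},\dots,z_{m+r}$, the coefficients lie in $F_m$.* For $S\subset\{1,\dots,m\}$ the ideal $I_S^{q}$ is generated by polynomials in $z_1,\dots,z_m$, so a polynomial lies in it if and only if each of its coefficients with respect to $z_{m+1},\dots,z_{m+r}$ lies in the corresponding ideal of $\mathbb C[z_1,\dots,z_m]$. Symmetry of the coefficients is clear. By symmetry the same holds for any $m$ of the variables. *Hence if $m_1+\dots+m_n=M$, then $F_M\subset F_{m_1}\otimes\cdots\otimes F_{m_n}$* (variables divided into blocks). Indeed, $f\in F_M$ lies, for each block $a$, in the tensor product with $F_{m_a}$ in the $a$-th place and full polynomial rings elsewhere. The intersection of these spaces is $F_{m_1}\otimes\cdots\otimes F_{m_n}$, as one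 sees with bases of the polynomial rings that extend bases of the $F_{m_a}$.

**(F3)** *$F_m\ne0$.* It contains $\prod_{i<j}(z_i-z_j)^{2N}$ if $2N\ge\max_{s\le m}p(s)$: for $|S|\ge2$ one factor $(z_i-z_j)^{2N}$ with $i,j\in S$ already lies in $I_S^{p(|S|)}$, and for $|S|=1$ there is no condition.

**(F4)** *Let $d_m$ be the least degree of a nonzero element of $F_m$. Then $d_m\ge p(m)$ for $m\ge1$*, since elements of $I_{\{1,\dots,m\}}^{p(m)}$ have only terms of degree $\ge p(m)$.

**The quotient.** Let $J_m=\{P\in R_m:\varphi_f(P)=0\text{ for all }f\in F_m\}$ and $J=\bigoplus_mJ_m$.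

*$J$ is an ideal.* For $f=\sum_kf_k(z_1,\dots,z_m)z_{m+1}^k\in F_{m+1}$ and $P\in R_m$ we have $\varphi_f(y_kP)=\varphi_{f_k}(P)$, and $f_k\in F_m$ by (F2).

*$J$ is $D$-stable.* Since $D\prod_iy(z_i)=\sum_i\partial_{z_i}\prod_iy(z_i)$, formula (8) gives $\varphi_f(DP)=\varphi_{Tf}(P)$, and $Tf\in F_m$ by (F1).

*$J_0=J_1=0$*, since $F_0=\mathbb C$ and $F_1=\mathbb C[z_1]$ (this uses $p(1)=0$).

*$J$ is graded by weight*, since $F_m$ is graded by degree.

Set $A=A(p)=R/J=\bigoplus A_{m,d}$, a commutative vertex algebra. The dual of $A_{m,d}$ is exactly $\{\varphi_f:f\in F_{m,d}\}$, because $J_{m,d}$ is the annihilator of $F_{m,d}$ in a perfect pairing of finite-dimensional spaces. In particular the $\varphi_f$, $f\in F_m$, separate the points of $A_m$, and $A_{m,d}\ne0$ if and only if $F_{m,d}\neq0$. For $p\equiv0$ we get $A(p)=R$.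

## 5. Nondegeneracy of $A(p)$ by multi-point interpolation

**Proposition 7.** $A(p)$ is nondegenerate for every $p$ with $p(1)=0$.

The proof generalizes the linear computation in Section 2. There, one polynomial in one variable $z$ isolated one slot. Now an element of total charge $M$ distributes $M$ letters $y$ over $n$ slots, and we need one polynomial in $F_M$, with coefficients in $\mathbb C[x_1,\dots,x_n]$, that isolates one distribution and its top weight.

*Proof.* For $\mathbf m=(m_1,\dots,m_n)$ put $A_{\mathbf m}=A_{m_1}\otimes\cdots\otimes A_{m_n}$ and $|\mathbf m|=\sum_am_a$. For $G\in E\otimes F_{m_1}\otimes\cdots\otimes F_{m_n}$ let $\Phi_G:A_{\mathbf m}\otimes E\to E$ be the corresponding $E$-linear functional, namely the $E$-linear extension of $\varphi_{g_1}\otimes\cdots\otimes\varphi_{g_n}$ when $G=g_1\otimes\cdots\otimes g_n$.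

**Step 1: choose what to isolate.** Suppose $0\ne X\in A^{\otimes n}\otimes E$ and $Z_n(X)=0$. By (4), $Z_n$ preserves total charge, so we may assume $X=\sum_{|\mathbf m|=M}X_{\mathbf m}$ with $X_{\mathbf m}\in A_{\mathbf m}\otimes E$. Fix $\mathbf m$ with $X_{\mathbf m}\ne0$. Let $X_{\mathbf m,d}$ be the component of total weight $d$, and let $d^*$ be maximal with $X_{\mathbf m,d^*}\ne0$. Some component of $X_{\mathbf m,d^*}$ in $A_{m_1,\delta_1}\otimes\cdots\otimes A_{m_n,\delta_n}\otimes E$, with $\sum_a\delta_a=d^*$, is nonzero. Since the $\varphi_g$, $g\in F_{m_a,\delta_a}$, form the full dual of $A_{m_a,\delta_a}$, there are homogeneous $g_a\in F_{m_a}$ of degree $\delta_a$ with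
$$\Phi_{g_1\otimes\cdots\otimes g_n}(X_{\mathbf m,d^*})\ne0;$$
the components with other weights $(\delta_1',\dots,\delta_n')$ are killed by degree. Choose $K$ larger than all weights occurring in $X$.

**Step 2: a pairing formula.** This step expresses functionals of $Z_n(X)$ through functionals of $X$. For $f\in\mathbb C[x_1,\dots,x_n]\otimes F_M$ and $|\mathbf m'|=M$, let $f^{\mathbf m'}$ be the polynomial in $x_a$ and in variables $t_{a,i}$ ($1\le a\le n$, $1\le i\le m_a'$) obtained by substituting for $z_1,\dots,z_M$ the elements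
$$x_1+t_{1,1},\dots,x_1+t_{1,m_1'},\ x_2+t_{2,1},\dots,\ x_n+t_{n,m_n'}.$$
By (F2) we may view $f$ in $\mathbb C[x]\otimes F_{m_1'}\otimes\cdots\otimes F_{m_n'}$. Translation of one block is $h(z+x)=\sum_r\frac{x^r}{r!}T^rh$, which stays in $\mathbb C[x]\otimes F$ by (F1). So $f^{\mathbf m'}\in\mathbb C[x]\otimes F_{m_1'}\otimes\cdots\otimes F_{m_n'}$, and by the grading in (F1) so are its homogeneous components in $t$. Extend $\varphi_f$ coefficientwise and $E$-linearly to $A_M((x_1))\cdots((x_n))\to E$. Then
$$\varphi_f\big(Z_n(X_{\mathbf m'})\big)=\Phi_{f^{\mathbf m'}}(X_{\mathbf m'}).\tag{9}$$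
Both sides are $E$-linear in $X_{\mathbf m'}$, and the coefficients of the series $\bigotimes_a\prod_iy(t_{a,i})$ span $A_{\mathbf m'}$, so it suffices to check (9) on this series. There $Z_n$ gives $\prod_ae^{x_aD}\prod_iy(t_{a,i})=\prod_{a,i}y(x_a+t_{a,i})$, and by (8) $\varphi_f$ of this is $f$ at $z=x_a+t_{a,i}$, that is, $f^{\mathbf m'}$. The right side is $f^{\mathbf m'}$ as well, by (8) in each block.

**Step 3: the interpolating polynomial.** Let $2N\ge\max_{s\le M}p(s)$. Let $\mathcal S$ be the set of maps ("colorings") $s:\{1,\dots,M\}\to\{1,\dots,n\}$ with $|s^{-1}(a)|=m_a$ for all $a$. Put $f=\sum_{s\in\mathcal S}f_s$ with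
$$f_s=\prod_ag_a\big((z_i-x_a)_{i\in s^{-1}(a)}\big)\ \prod_{i<j,\ s(i)\ne s(j)}(z_i-z_j)^{2N}\ \prod_i\prod_{b\ne s(i)}(z_i-x_b)^K .$$
The first factor detects the right jets at the points $x_a$, the third makes each $z_i$ vanish to high order at the wrong points, and the second restores membership in $F_M$. We check that $f\in\mathbb C[x]\otimes F_M$. Permuting the $z_i$ permutes the $f_s$ (the exponent $2N$ is even, so no signs appear), so $f$ is symmetric in $z$. Let $S\subset\{1,\dots,M\}$ be nonempty. If $s$ is constant on $S$ with value $a$, then the factor with $g_a$ lies in $\mathbb C[x]\otimes I_S^{p(|S|)}$, since $g_a\in F_{m_a}$ and the differences $z_i-z_j$ are not affected by the shift by $x_a$. Otherwise there are $i,j\in S$ with $s(i)\ne s(j)$, and the factor $(z_i-z_j)^{2N}$ lies in $I_S^{p(|S|)}$. So every $f_s$ lies in $\mathbb C[x]\otimes I_S^{p(|S|)}$ for every $S$, and $f\in\mathbb C[x]\otimes F_M$.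

**Step 4: evaluation.** Let $|\mathbf m'|=M$ and let $\chi$ be the coloring belonging to $\mathbf m'$ (the first $m_1'$ indices have color $1$, and so on), so the substitution is $z_i=x_{\chi(i)}+t_i$. If $s\ne\chi$, choose $i$ with $s(i)\ne\chi(i)$. Then $f_s$ contains the factor $(z_i-x_{\chi(i)})^K=t_i^K$, so after substitution all its terms have $t$-degree $\ge K$. Therefore, modulo terms of $t$-degree $\ge K$, the polynomial $f^{\mathbf m'}$ is the substituted $f_\chi$ if $\chi\in\mathcal S$, and $0$ otherwise. The components of $f^{\mathbf m'}$ of $t$-degree $\ge K$ pair to zero with $X_{\mathbf m'}$, whose weights are all less than $K$.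

If $\mathbf m'\ne\mathbf m$, then $\chi\notin\mathcal S$, so $\Phi_{f^{\mathbf m'}}(X_{\mathbf m'})=0$.

If $\mathbf m'=\mathbf m$, then modulo $t$-degree $\ge K$ we have $f^{\mathbf m}\equiv\prod_ag_a(t_{a,1},\dots,t_{a,m_a})\cdot\Delta(x,t)$ with
$$\Delta(x,t)=\prod_{i<j,\ \chi(i)\ne\chi(j)}(x_{\chi(i)}-x_{\chi(j)}+t_i-t_j)^{2N}\prod_i\prod_{b\ne\chi(i)}(x_{\chi(i)}-x_b+t_i)^K .$$
Here $\Delta(x,0)$ is up to sign a product of powers of $x_a-x_b$ with $a\ne b$, so it is nonzero in $E$. Since $\prod_ag_a$ is homogeneous of degree $d^*<K$, the components of $f^{\mathbf m}$ of $t$-degree less than $d^*$ vanish, and the component of degree $d^*$ is $\Delta(x,0)\prod_ag_a$. The components of degree greater than $d^*$ pair to zero with $X_{\mathbf m}$, whose weights are at most $d^*$. By (9),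
$$0=\varphi_f(Z_n(X))=\sum_{\mathbf m'}\Phi_{f^{\mathbf m'}}(X_{\mathbf m'})=\Delta(x,0)\,\Phi_{g_1\otimes\cdots\otimes g_n}(X_{\mathbf m,d^*})\ne0,$$
a contradiction. $\square$

## 6. Cubic growth fails to embed, quadratic growth embeds

**Proof of Theorem 1.** Take $p(1)=0$ and $p(m)=m^3$ for $m\ge2$, $A=A(p)$ and $y=y_0$. Then $y\ne0$ because $J_1=0$, and $A$ is nondegenerate by Proposition 7. Let $\psi:A\to W$ be a homomorphism with $W$ simple, and suppose $b=\psi(y)\ne0$. Since $A$ is commutative, $b_nb=\psi(y_ny)=0$ for $n\ge0$. The series $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$ is the image under $\psi$ of $y(x_1)\cdots y(x_m)$, whose coefficients in total degree $d$ lie in $A_{m,d}$. By Section 4, $A_{m,d}=0$ for $d<d_m$. With (F4),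
$$o_m(\mathbf 1)\ge d_m\ge m^3\qquad(m\ge2).$$
For large $m$ this contradicts the bound (7) of Theorem 2. So $\psi(y)=0$. As $y\ne0$, no homomorphism from $A$ to a simple vertex algebra is injective, and since irreducible vertex algebras are simple, $A$ embeds into no irreducible one either. $\blacksquare$

In fact $\ker\psi$ contains $D^ky_0/k!=y_k$ for all $k$, so $\psi$ factors through $A\to\mathbb C$.

**The case $p(m)=N\frac{m(m-1)}2$, $N\ge2$ even.** This finishes the test of Section 2: $A(p)$ is then nondegenerate by Proposition 7, and it *does* embed into the irreducible $W=V_{\mathbb Z\alpha}$ with $(\alpha,\alpha)=N$. First, $F_m=\prod_{i<j}(z_i-z_j)^N\,P_m$. Indeed, $S=\{i,j\}$ forces divisibility by $(z_i-z_j)^{p(2)}=(z_i-z_j)^N$; these polynomials are pairwise coprime, so $f$ is divisible by their product, with a symmetric quotient since $N$ is even. Conversely, $\prod_{i<j}(z_i-z_j)^N$ contains $N\frac{|S|(|S|-1)}2=p(|S|)$ factors from $I_S$ for each $S$. Next, Lemma 4 gives a homomorphism $R\to W$ with $y_0\mapsto e^\alpha$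 and
$$y(z_1)\cdots y(z_m)\mapsto\prod_{i<j}(z_i-z_j)^N\exp\Big(\sum_{n\ge1}\tfrac{\alpha(-n)}n(z_1^n+\dots+z_m^n)\Big)e^{m\alpha}.$$
Different charges $m$ land in different summands $Se^{m\alpha}$, so the kernel is graded by charge. The coordinate of the right side along a monomial in the $\alpha(-n)$ is $\prod_{i<j}(z_i-z_j)^N$ times a nonzero constant times a monomial in the power sums. By (8), the kernel in charge $m$ is therefore the common zero space of the $\varphi_f$ with $f=\prod_{i<j}(z_i-z_j)^N\cdot(\text{monomial in power sums})$. Such monomials span $P_m$, so these $f$ span $F_m$, and the kernel is $J$. For $N\geq 2$ the ring $A(p)$ has $y_0^2=0$, since $\varphi_f(y_0^2)=f(0,0)=0$ for all $f\in F_2$.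

On the other hand, the proof of Theorem 1 works for every $A(p)$ such that $p(m)$ is not $O(m^2)$: an embedding would give $p(m)\le d_m\le o_m(\mathbf 1)\le k\frac{m(m-1)}2+cm$ for all $m\ge1$.

## 7. Tensor products and Theorem 3(a)

**Lemma 8.** If $U$ and $V$ are nondegenerate, so is $U\otimes V$.

*Proof.* Recall $Y(u\otimes v,x)=Y(u,x)\otimes Y(v,x)$. Under the identification $(U\otimes V)^{\otimes n}\otimes E\cong(U^{\otimes n}\otimes E)\otimes_E(V^{\otimes n}\otimes E)$, the map $Z_n$ of $U\otimes V$ is $\mu\circ(Z_n^U\otimes_EZ_n^V)$, where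
$$\mu:U((x_1))\cdots((x_n))\otimes_EV((x_1))\cdots((x_n))\to(U\otimes V)((x_1))\cdots((x_n))$$
is multiplication of series. The map $Z_n^U\otimes_EZ_n^V$ is injective, being a tensor product of injective maps over a field. It remains to see that $\mu$ is injective.

Let $\mu(\sum_{i=1}^ru_i\otimes v_i)=0$ with $u_1,\dots,u_r$ linearly independent over $E$; every element of the tensor product can be so written. Apply $\alpha\in U^*$ and $\beta\in V^*$ coefficientwise; these maps are $E$-linear, and $\sum_i\alpha(u_i)\beta(v_i)=0$ in $E$. The vectors $(\alpha(u_i))_i\in E^r$, $\alpha\in U^*$, span $E^r$ over $E$. Otherwise there is $0\ne\lambda\in E^r$ with $\alpha(\sum_i\lambda_iu_i)=\sum_i\lambda_i\alpha(u_i)=0$ for all $\alpha$; then all coefficients of $\sum_i\lambda_iu_i$ vanish, so $\sum_i\lambda_iu_i=0$, contrary to independence. Hence $\beta(v_i)=0$ for all $\beta$ and $i$, so all $v_i=0$. $\square$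

**Proof of Theorem 3(a).** $U\otimes A$ is nondegenerate by Lemma 8. The maps $u\mapsto u\otimes\mathbf 1$ and $a\mapsto\mathbf 1\otimes a$ are embeddings of $U$ and $A$, because the vacuum of a nonzero vertex algebra is nonzero. An embedding of $U\otimes A$ into a simple vertex algebra would restrict to one of $A$, which Theorem 1 forbids. $\blacksquare$

## 8. A Virasoro extension of $A$ and Theorem 3(b)

To get a vertex operator algebra we adjoin a conformal vector to $A$. The plan is to build a large vertex algebra $M$ containing $R$ and a Virasoro field, to extend $J$ to an ideal of $M$, and to prove nondegeneracy of the quotient by passing to an associated graded algebra, which turns out to be $R\otimes A$.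

Throughout, $A=A(p)$ with $p(1)=0$, $p(m)=m^3$ for $m\ge2$, and $\mathcal U(\cdot)$ is the universal enveloping algebra.

**Step 1: the vertex algebra $M$.** Let $\mathfrak g=\mathrm{Vir}\oplus\bigoplus_{n\in\mathbb Z}\mathbb Ch_n$ with $[L_m,h_n]=-nh_{m+n}$, $[h_m,h_n]=0$ and $\mathbf c$ central. This is a Lie algebra, since $L_m\mapsto-t^{m+1}\frac d{dt}$, $h_n\mapsto t^n$ realizes the action of $\mathrm{Vir}$ on the abelian ideal. The subspace $\mathfrak g_+=\mathrm{span}\{L_n\ (n\ge-1),\ h_n\ (n\ge0),\ \mathbf c\}$ is a subalgebra. The central term $\frac{m^3-m}{12}\mathbf c$ of $[L_m,L_{-m}]$ vanishes for $m\in\{-1,0,1\}$, so $\mathfrak g_+$ has a one-dimensional module $\mathbb C_c$ on which $\mathbf c$ acts by $c$ and the rest by $0$. Let $M=\mathcal U(\mathfrak g)\otimes_{\mathcal U(\mathfrak g_+)}\mathbb C_c$ with $\mathbf 1=1\otimes1$.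

Consider $L(x)=\sum_nL_nx^{-n-2}$ and $h(x)=\sum_nh_nx^{-n-1}$. A direct computation gives
$$[L_n,h(x)]=-\sum_mm\,h_{m+n}x^{-m-1}=\partial_x\big(x^{n+1}h(x)\big).\tag{10}$$
Summing over $n$ gives $[L(x),h(z)]=\partial_z\big(h(z)\sum_jx^{-j-1}z^j\big)$, which is killed by $(x-z)^2$. Also $[h(x),h(z)]=0$, and $(x-z)^4[L(x),L(z)]=0$ as usual. The operator $L_{-1}$ kills $\mathbf 1$, and $[L_{-1},L(x)]=\partial_xL(x)$, $[L_{-1},h(x)]=\partial_xh(x)$. The series $L(x)\mathbf 1,h(x)\mathbf 1$ lie in $M[[x]]$. The $L_0$-weights of $M$ are nonnegative and $L_n,h_n$ lower weight by $n$, so the fields satisfy the truncation condition. By the standard existence theorem (Frenkel–Kac–Radul–Wang; Meurman–Primc; Lepowsky–Li, *Introduction to Vertex Operator Algebras and Their Representations*, Thm 5.7.1), $M$ is a vertex algebra generated by $\omega=L_{-2}\mathbf 1$ and $h_{-1}\mathbf 1$, with $Y(\omega,x)=L(x)$, $Y(h_{-1}\mathbf 1,x)=h(x)$ and $D=L_{-1}$. So $\omega_j=L_{j-1}$ and $(h_{-1}\mathbf 1)_j=h_j$.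

**Step 2: $R$ inside $M$, and how $\mathrm{Vir}$ acts on it.** Since $h_nh_{-1}\mathbf 1=0$ for $n\ge0$, Lemma 4 applies to $h_{-1}\mathbf 1$. The homomorphism $R\to M$, $y_{k_1}\cdots y_{k_r}\mapsto h_{-k_1-1}\cdots h_{-k_r-1}\mathbf 1$, is injective by the PBW theorem, so we regard $R$ as a vertex subalgebra of $M$, with $y(x_1)\cdots y(x_m)=h(x_1)\cdots h(x_m)\mathbf 1$. By (10) and $L_n\mathbf 1=0$ for $n\ge-1$,
$$L_n\,y(x_1)\cdots y(x_m)=\sum_i\partial_{x_i}\big(x_i^{n+1}y(x_1)\cdots y(x_m)\big)\qquad(n\ge-1).$$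
So $L_nR\subset R$ for $n\ge-1$, and by (8) $\varphi_f(L_nP)=\varphi_{T_nf}(P)$ with $T_nf=\sum_i\partial_{z_i}(z_i^{n+1}f)$.

**Step 3: $J$ is stable.** We have $T_nf=\delta f+(n+1)\big(\sum_iz_i^n\big)f$ with the derivation $\delta=\sum_iz_i^{n+1}\partial_{z_i}$ (for $n=-1$ the second term is absent). For $i,j\in S$, $\delta(z_i-z_j)=z_i^{n+1}-z_j^{n+1}\in I_S$, so $\delta$ preserves $I_S$ and hence each power $I_S^q$. Also $T_n$ preserves symmetry. Hence $T_nF_m\subset F_m$ and $L_nJ\subset J$ for $n\ge-1$. Moreover $h_nJ\subset J$ for all $n$: on $R$, $h_n$ is $0$ for $n\ge0$ and multiplication by $y_{-n-1}$ for $n<0$. So $J$ is a submodule of the module $R$ over the subalgebra $\mathfrak b=\mathrm{span}\{L_n\ (n\ge-1),\ h_n\ (n\in\mathbb Z),\ \mathbf c\}$.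

**Step 4: the quotient $V$.** The span $\mathrm{Vir}_{\le-2}$ of the $L_n$ with $n\le-2$ is a subalgebra complementary to $\mathfrak b$, so by PBW $\mathcal U(\mathfrak g)=\mathcal U(\mathrm{Vir}_{\le-2})\otimes\mathcal U(\mathfrak b)$ is free as a right $\mathcal U(\mathfrak b)$-module. Comparing PBW bases, $M=\mathcal U(\mathfrak g)\otimes_{\mathcal U(\mathfrak b)}R$, and $\tilde J=\mathcal U(\mathfrak g)\otimes_{\mathcal U(\mathfrak b)}J$ is a $\mathfrak g$-submodule of $M$. It is a left ideal: since $\omega$ and $h_{-1}\mathbf 1$ generate $M$, repeated use of (3), a finite sum on each vector, shows $u_nv\in\mathcal U(\mathfrak g)v$ for all $u,v\in M$. It is stable under $L_{-1}=D$, hence two-sided by skew-symmetry (as in Lemma 5). Put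
$$V=M/\tilde J=\mathcal U(\mathfrak g)\otimes_{\mathcal U(\mathfrak b)}A\cong\mathcal U(\mathrm{Vir}_{\le-2})\otimes A\quad\text{as a vector space.}$$
Since $\tilde J=\mathcal U(\mathrm{Vir}_{\le-2})\otimes J$ and $R=1\otimes R$, we have $R\cap\tilde J=J$, so $V$ contains $A=R/J$ as a vertex subalgebra. The modes of $\omega$ satisfy the Virasoro relations with central charge $c$, and $L_{-1}=D$. As $h_{-k-1}$ raises $L_0$-weight by $k+1$, the space $A_{m,d}$ has $L_0$-weight $m+d$, and each $L_{-n}$, $n\ge2$, adds $n$. So $V$ is graded by $\mathbb Z_{\ge0}$ with $\dim V_{(n)}<\infty$ and $V_{(0)}=A_{0,0}=\mathbb C\mathbf 1$, where $\mathbf 1\ne0$ because $J_0=0$. Thus $V$ is a vertex operator algebra of central charge $c$. An embedding of $V$ into a simple vertex algebra would restrict to one of $A$, contrary to Theorem 1.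

It remains to prove that $V$ is nondegenerate.

**Step 5: a filtration.** We count Virasoro factors. For $q\ge0$ let $G_q\subset V$ be the span of all $X_1\cdots X_sa$ with $X_i\in\mathrm{Vir}$, $a\in A$, $s\le q$, and let $G_q=0$ for $q<0$. Commutators of elements of $\mathrm{Vir}$ lie in $\mathrm{Vir}$, so reordering factors changes a product only by terms with fewer factors. Factors $L_n$ with $n\ge-1$ and $\mathbf c$, moved to the right, map $A$ to $A$. So $G_q$ is spanned by the vectors $L_{-n_1}\cdots L_{-n_s}a$ with $n_1\ge\dots\ge n_s\ge2$, $s\le q$, $a\in A$. We need four inclusions.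

* $L_nG_q\subset G_{q+1}$ for all $n$, by definition.
* $L_nG_q\subset G_q$ for $n\ge-1$: $L_nX_1\cdots X_sa=\sum_iX_1\cdots[L_n,X_i]\cdots X_sa+X_1\cdots X_sL_na$ and $L_na\in A$.
* $h_nG_q\subset G_q$ for all $n$, by induction on $q$: $h_nA\subset A$, and $h_nL_mw=L_mh_nw+n\,h_{m+n}w$ for $w\in G_{q-1}$.
* $h_nG_q\subset G_{q-1}$ for $n\ge0$, by induction on $q$: $h_nA=0$, and for $w\in G_{q-1}$, in $h_nL_mw=L_mh_nw+n\,h_{m+n}w$ we have $h_nw\in G_{q-2}$, so $L_mh_nw\in G_{q-1}$, and $h_{m+n}w\in G_{q-1}$ by the third item.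

**Step 6: products respect the filtration, nonnegative ones strictly.** *Claim: for $u\in G_r$, $v\in G_q$ we have $u_nv\in G_{r+q}$ for all $n$, and $u_nv\in G_{r+q-1}$ for $n\ge0$.* We may take $u=L_{-n_1}\cdots L_{-n_s}h_{-k_1}\cdots h_{-k_t}\mathbf 1$ with $n_i\ge2$, $k_j\ge1$, $s\le r$, and we show the claim with $s$ in place of $r$ by induction on $s+t$, for all $q$ and $v\in G_q$. If $u=\mathbf 1$, then $u_nv=v$ for $n=-1$ and $0$ otherwise. If not, $u=a_{-k}w$ with $k\ge1$, where either $a=\omega$, $k=n_1-1$ (put $\delta=1$), or $s=0$ and $a=h_{-1}\mathbf 1$, $k=k_1$ (put $\delta=0$). Then $w$ is a shorter product with $s-\delta$ Virasoro factors. By (3),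
$$u_nv=\sum_{i\ge0}(-1)^i\binom{-k}i\big(a_{-k-i}w_{n+i}v-(-1)^kw_{n-k-i}a_iv\big).$$
By induction $w_{n+i}v\in G_{s-\delta+q}$, and in $G_{s-\delta+q-1}$ if $n\ge0$. The operator $a_{-k-i}$ raises the filtration degree by at most $\delta$ (first and third items). So the first terms lie in $G_{s+q}$, and in $G_{s+q-1}$ if $n\ge0$. For $i\ge0$ we have $a_iv\in G_{q+\delta-1}$: for $a=\omega$ this is $L_{i-1}G_q\subset G_q$ with $i-1\ge-1$, and for $a=h_{-1}\mathbf 1$ it is $h_iG_q\subset G_{q-1}$. So by induction $w_{n-k-i}a_iv\in G_{s-\delta+q+\delta-1}=G_{s+q-1}$. This proves the claim.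

**Step 7: the associated graded algebra is $R\otimes A$.** By the claim, $\mathrm{gr}\,V=\bigoplus_qG_q/G_{q-1}$ inherits all $n$-th products. The vacuum is the class of $\mathbf 1\in G_0$, and the axioms, being identities among terms of the same filtration degree, pass to classes. So $\mathrm{gr}\,V$ is a vertex algebra, and all its $n$-th products with $n\ge0$ vanish. Hence it is a commutative differential algebra, containing $G_0=A$. Let $\ell$ be the class of $\omega$ in $G_1/G_0$. For $n\ge2$, $L_{-n}=\omega_{-n+1}=\frac1{(n-2)!}(D^{n-2}\omega)_{-1}$, so the class of $L_{-n_1}\cdots L_{-n_s}a$ in $G_s/G_{s-1}$ is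
$$\prod_{i=1}^s\frac{D^{n_i-2}\ell}{(n_i-2)!}\cdot a .$$
Let $(a_j)$ be a basis of $A$. By PBW the vectors $L_{-n_1}\cdots L_{-n_s}a_j$ with $n_1\ge\dots\ge n_s\ge2$ form a basis of $V$; those with $s\le q$ form a basis of $G_q$. So their classes form a basis of $\mathrm{gr}\,V$, and the differential algebra map $R\otimes A\to\mathrm{gr}\,V$ with $y_k\otimes1\mapsto D^k\ell/k!$, $1\otimes a\mapsto a$ takes a basis to a basis. Thus $\mathrm{gr}\,V\cong R\otimes A$. Proposition 7 for $p\equiv0$ gives nondegeneracy of $R$, and for our $p$ that of $A$. By Lemma 8, $\mathrm{gr}\,V$ is nondegenerate.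

**Step 8: from $\mathrm{gr}\,V$ back to $V$.** Let $0\ne X\in V^{\otimes n}\otimes E$. Filter $V^{\otimes n}$ by $\sum_{q_1+\dots+q_n=q}G_{q_1}\otimes\cdots\otimes G_{q_n}$; the associated graded space is $(\mathrm{gr}\,V)^{\otimes n}$. Let $q$ be minimal such that $X$ lies in the $q$-th step tensored with $E$, and let $\bar X\ne0$ be its class in $(\mathrm{gr}\,V)^{\otimes n}\otimes E$. By the claim of Step 6 and $\mathbf 1\in G_0$, the coefficients of $Y(v^{(1)},x_1)\cdots Y(v^{(n)},x_n)\mathbf 1$ with $v^{(a)}\in G_{q_a}$ lie in $G_{q_1+\dots+q_n}$. So $Z_n(X)\in G_q((x_1))\cdots((x_n))$, and its class modulo $G_{q-1}((x_1))\cdots((x_n))$ is $Z_n^{\mathrm{gr}\,V}(\bar X)$, because the products of $\mathrm{gr}\,V$ are the classes of those of $V$. This class is nonzero by Step 7. Hence $Z_n(X)\ne0$, and $V$ is nondegenerate. This completes the proof of Theorem 3(b). $\blacksquare$
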